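# Absolute values of triple products of eigenfunctions do not determine a closed manifold with simple spectrum

## 1. Triple products on two and three points

Take a set of two points with weights $p$ and $q=1-p$, both positive. The functions on it have the orthonormal basis $e^0=1$ and
$$e^1=\big(\sqrt{q/p},\,-\sqrt{p/q}\big),$$
since $\int e^1=\sqrt{pq}-\sqrt{pq}=0$ and $\int (e^1)^2=q+p=1$. Consider the triple products $\int e^ie^je^k$. If one index is $0$ the integral is $0$ or $1$ by orthonormality, so only one of them carries information:
$$a=\int (e^1)^3=\frac{q^2-p^2}{\sqrt{pq}}=\frac{q-p}{\sqrt{pq}},\qquad a^2=\frac{1}{pq}-4 .$$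
The sign of $a$ has no meaning, because replacing $e^1$ by $-e^1$ flips it. The number $|a|$ determines $pq$, hence the set $\{p,q\}$, hence the weighted space.

Now take three points with positive weights of total mass $1$ and an orthonormal basis $1,e^1,e^2$ of real functions. There are four interesting constants,
$$a=\int (e^1)^3,\quad b=\int (e^1)^2e^2,\quad c=\int e^1(e^2)^2,\quad d=\int (e^2)^3,$$
and expanding products in the basis gives the multiplication table
$$(e^1)^2=1+ae^1+be^2,\qquad e^1e^2=be^1+ce^2,\qquad (e^2)^2=1+ce^1+de^2. \tag{1}$$
So the signed triple products are the structure constants of the algebra of functions, and they must respect associativity. Computing $(e^1e^1)e^2=e^1(e^1e^2)$ from (1), the left side is $b+(ab+bc)e^1+(1+ac+bd)e^2$ and the right side is $b+(ab+bc)e^1+(b^2+c^2)e^2$. Hence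
$$1+ac+bd=b^2+c^2 . \tag{2}$$

Suppose we know only $|a|,|b|,|c|,|d|$. Changing the signs of $e^1,e^2$ by $\varepsilon_1,\varepsilon_2$ multiplies $a,c$ by $\varepsilon_1$ and $b,d$ by $\varepsilon_2$, so the products $ac$ and $bd$ are what is not a matter of choice. A natural first attempt is to recover their signs from (2), which reads $\pm|ac|\pm|bd|=b^2+c^2-1$. This works, except when two sign patterns give the same sum, which happens exactly when $ac=-bd\ne0$ and $b^2+c^2=1$. In that case the attempt stops, and it stops for a good reason. Here are two spaces of three points, with their weights.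

$$X_+:\quad\begin{array}{c|ccc} \text{weight}&\frac16&\frac{5-\sqrt{10}}{12}&\frac{5+\sqrt{10}}{12}\\[2pt] e^1&2&\frac{\sqrt{10}}5&-\frac{\sqrt{10}}5\\[2pt] e^2&1&-1-\frac{2\sqrt{10}}5&-1+\frac{2\sqrt{10}}5\end{array}$$

$$X_-:\quad\begin{array}{c|ccc} \text{weight}&\frac{150}{228}&\frac{39-4\sqrt6}{228}&\frac{39+4\sqrt6}{228}\\[2pt] e^1&\frac25&\frac{-2+3\sqrt6}5&\frac{-2-3\sqrt6}5\\[2pt] e^2&-\frac35&\frac{7+2\sqrt6}5&\frac{7-2\sqrt6}5\end{array}$$

I claim that $X_\pm$ has $(a,b,c,d)=\big(\pm\frac65,\frac35,\frac45,\mp\frac85\big)$. It is enough to check that (1) holds at each point with these constants, that the weights sum to $1$, and that $\int e^1=\int e^2=0$. Indeed, integrating (1) then gives orthonormality, and multiplying (1) by $e^1$ or $e^2$ and integrating gives the four constants.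

For $X_+$, write $s=\sqrt{10}$. The weights sum to $\frac16+\frac{10}{12}=1$; $\int e^1=\frac13+\frac s5\cdot\frac{-2s}{12}=0$; and $(5-s)(-1-\frac{2s}5)+(5+s)(-1+\frac{2s}5)=(-1-s)+(-1+s)=-2$, so $\int e^2=\frac16-\frac2{12}=0$. At the first point (1) reads $4=1+\frac{12}5+\frac35$, $2=\frac65+\frac45$, $1=1+\frac85-\frac85$. At the second, $\frac25=1+\frac{6s}{25}-\frac35-\frac{6s}{25}$; then $-\frac s5-\frac45=\frac{3s}{25}-\frac45-\frac{8s}{25}$; then $\frac{13}5+\frac{4s}5=1+\frac{4s}{25}+\frac85+\frac{16s}{25}$. The third point follows by $s\mapsto-s$.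

For $X_-$, write $r=\sqrt6$. The weights sum to $1$. Next, $228\cdot5\int e^1=300+(39-4r)(-2+3r)+(39+4r)(-2-3r)=300-150-150=0$ and $228\cdot5\int e^2=-450+(225+50r)+(225-50r)=0$. At the first point (1) reads $\frac4{25}=1-\frac{12}{25}-\frac9{25}$, $-\frac6{25}=\frac6{25}-\frac{12}{25}$, $\frac9{25}=1+\frac8{25}-\frac{24}{25}$. At the second point, multiplied by $25$, it reads $58-12r=25-6(-2+3r)+3(7+2r)$, $22+17r=3(-2+3r)+4(7+2r)$, $73+28r=25+4(-2+3r)+8(7+2r)$. The third follows by $r\mapsto-r$.

So $X_+$ and $X_-$ have the same absolute triple products. But their largest weights are $\frac{5+\sqrt{10}}{12}\approx0.680$ and $\frac{150}{228}\approx0.658$, so they are different spaces. On three points the absolute values can forget something.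

A finite set is not a manifold. On a closed Riemannian manifold there are infinitely many triple products, the basis is tied to the geometry through the Laplacian, and one may hope that so many constraints force the signs.

## 2. Eigenbases, simple spectrum, and two theorems

Manifolds are smooth, closed means compact without boundary, and $\Delta=\Delta_M\ge0$ is the Laplace–Beltrami operator of $(M,g)$. There is an orthonormal basis $\{e^i\}_{i\ge0}$ of $L^2(M)$ with $\Delta e^i=\lambda_ie^i$ and $\lambda_0\le\lambda_1\le\cdots$. Put
$$M^{i,j,k}=\int_Me^ie^j\overline{e^k}\,dV_g .$$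
For real $e^i$ this says $e^ie^j=\sum_kM^{i,j,k}e^k$ in $L^2$, as in (1). Two closed manifolds are *isospectral* if they have the same eigenvalues with multiplicities.

The source of the problem, Joe Schaefer, "Triple Products of Eigenfunctions and Spectral Geometry", arXiv:2406.12868 (2024), concerns the following. It is known that a closed $(M',g')$ isospectral to $(M,g)$ is isometric to it if and only if, given $\{e^i\}$, there is an orthonormal eigenbasis $\{f^i\}$ of $M'$ with $\Delta_{M'}f^i=\lambda_if^i$ and $\int_{M'}f^if^j\overline{f^k}=M^{i,j,k}$ for all $i,j,k$. Now drop the signs.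

**Conjecture.** If every eigenvalue has multiplicity $1$, then, given eigenvalue preserving orthonormal eigenbases $\{e^i\}$ of $M$ and $\{f^i\}$ of $M'$, the manifolds are isometric if and only if
$$\Big|\int_Me^ie^j\overline{e^k}\,dV_g\Big|=\Big|\int_{M'}f^if^j\overline{f^k}\,dV_{g'}\Big|\quad\text{for all }i,j,k.$$

**Definition.** *Simple spectrum* means that all eigenvalues have multiplicity one.

Since $\dim\ker\Delta$ is the number of components, simple spectrum forces connectedness. If $\Delta e=\lambda e$ with $\|e\|=1$, then $\bar e=ce$ with $|c|=1$; choosing $\delta$ with $\delta^2=c$, the function $\delta e$ is real. So each normalized eigenfunction is a unimodular constant times a real one, and absolute values of integrals of products of eigenfunctions depend neither on the orthonormal eigenbasis nor on complex conjugations. *From now on eigenbases are real.* A circle does not have simple spectrum ($\cos kx$ and $\sin kx$ share an eigenvalue), so there is nothing to ask in dimension $1$.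

The "only if" half is immediate: if $\psi:M\to M'$ is an isometry and the spectrum is simple, $f^i\circ\psi$ is a unimodular multiple of $e^i$. The "if" half is false.

**Theorem 1.** Let $n\ge2$, $N\ge3$. There are closed connected Riemannian $n$-manifolds $N_1,N_2$ which are isospectral with simple spectrum, not isometric, and such that for all orthonormal eigenbases $\{e^i\}$, $\{f^i\}$, all $1\le k\le N$ and all $i_1,\dots,i_k$,
$$\Big|\int_{N_1}e^{i_1}\cdots e^{i_k}\Big|=\Big|\int_{N_2}f^{i_1}\cdots f^{i_k}\Big| .$$

The case $N=3$ disproves the conjecture in every dimension $n\ge 2$. No bounded order of products suffices; all orders together do: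

**Theorem 2.** Let $M,M'$ be closed Riemannian manifolds with the same, simple, spectrum and real eigenbases $\{e^i\},\{f^i\}$. If $|\int_M e^{i_1}\cdots e^{i_k}|=|\int_{M'}f^{i_1}\cdots f^{i_k}|$ for all $k\ge1$ and all indices, then $M$ and $M'$ are isometric.

Sections 3–8 prove Theorem 1, Section 9 proves Theorem 2. These textbook facts are used throughout.

* The heat kernel is $p_t(x,y)=\sum_ie^{-\lambda_it}e^i(x)e^i(y)$, absolutely and uniformly convergent for each $t>0$.
* Finite linear combinations of eigenfunctions are dense in $C^\infty(M)$. In particular eigenfunctions separate points and their differentials span every cotangent space.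
* Unique continuation: on a connected manifold a solution of $(\Delta-\lambda)f=0$ that vanishes on a nonempty open set, or to infinite order at one point (Aronszajn 1957), is identically zero.

## 3. Squares of products as double integrals of heat kernels

An absolute value is awkward, but its square is an integral over pairs of points:
$$\Big(\int e^{i_1}\cdots e^{i_N}\Big)^2=\iint\prod_{j=1}^N e^{i_j}(x)e^{i_j}(y)\,dx\,dy .$$
The factor $e^i(x)e^i(y)$ does not see the sign of $e^i$, and it is the building block of the heat kernel. So the squares are encoded in the functions $\iint\prod_jp_{t_j}(x,y)\,dx\,dy$ of $(t_1,\dots,t_N)$.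

This suggests quotients of one manifold by two subgroups. If a finite group $G$ acts freely by isometries on a closed $M$, the heat kernel of $M/H$, $H\subset G$, is $P_t([x],[y])=\sum_{h\in H}p_t(x,hy)$. In Sunada's method one asks for a bijection $H_1\to H_2$ taking each element to a $G$-conjugate; then the heat traces agree and $M/H_1$, $M/H_2$ are isospectral. For products this stops short: the computation below meets terms that depend on several elements of $H$ at once, up to *simultaneous* conjugation, and elementwise conjugacy says nothing about them. On the other hand one cannot demand simultaneous conjugacy for all tuples: applied to a list of all elements of $H_1$, it would make $H_1$ and $H_2$ conjugate and the quotients isometric. The useful middle ground is tuples of length $N-1$.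

**Lemma 3.** Let $G$ be a finite group acting freely by isometries on a closed connected manifold $M$, let $N\ge2$, and let $\varphi:H_1\to H_2$ be a bijection between subgroups such that for all $a_1,\dots,a_{N-1}\in H_1$ there is $t\in G$ with $\varphi(a_j)=ta_jt^{-1}$ for all $j$. Then $N_1=M/H_1$ and $N_2=M/H_2$ are isospectral. If their spectrum is simple, the equality of Theorem 1 holds for all $1\le k\le N$.

**Step 1: the heat traces.** This step gives isospectrality. For $H=H_1$ or $H_2$ the trace is
$$\int_{M/H}P_t([x],[x])=|H|^{-1}\sum_{h\in H}\int_Mp_t(x,hx)\,dx .$$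
Since $p_t(gx,gy)=p_t(x,y)$, the substitution $x\mapsto gx$ shows that $\int_Mp_t(x,hx)\,dx$ depends only on the $G$-conjugacy class of $h$. Each $a\in H_1$ is conjugate to $\varphi(a)$, and $\varphi$ is a bijection, so the traces $\sum_ie^{-\lambda_it}$ agree for all $t>0$. They determine the eigenvalues with multiplicities.

**Step 2: the double integral.** The purpose is to reduce a sum over $H^N$ to one over $(N-1)$-tuples up to conjugation. For $t_1,\dots,t_N>0$ and $h_j\in G$ let
$$\Phi(h_1,\dots,h_N)=\int_{M\times M}\prod_{j=1}^Np_{t_j}(x,h_jy)\,dx\,dy .$$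
Substituting $y\mapsto h_1^{-1}y$ gives $\Phi(h_1,\dots,h_N)=\Phi(1,h_2h_1^{-1},\dots,h_Nh_1^{-1})$. Substituting $x\mapsto tx$, $y\mapsto ty$ and using $p_{s}(tx,tz)=p_{s}(x,z)$ gives $\Phi(th_1t^{-1},\dots,th_Nt^{-1})=\Phi(h_1,\dots,h_N)$. For fixed $h_1\in H$ the tuple $(h_2h_1^{-1},\dots,h_Nh_1^{-1})$ runs over $H^{N-1}$, so
$$\int_{(M/H)^2}\prod_{j=1}^NP_{t_j}=|H|^{-2}\sum_{h\in H^N}\Phi(h)=|H|^{-1}\sum_{(k_2,\dots,k_N)\in H^{N-1}}\Phi(1,k_2,\dots,k_N). \tag{3}$$
The map $\varphi\times\cdots\times\varphi$ is a bijection $H_1^{N-1}\to H_2^{N-1}$, and by hypothesis $(1,k_2,\dots,k_N)$ and $(1,\varphi(k_2),\dots,\varphi(k_N))$ are simultaneously conjugate. So (3) has the same value for $H_1$ and $H_2$.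

**Step 3: from the generating function to each product.** Expanding the heat kernels in (3) and integrating termwise,
$$\sum_{i_1,\dots,i_N}e^{-\sum_jt_j\lambda_{i_j}}\Big(\int_{N_1}e^{i_1}\cdots e^{i_N}\Big)^2=\sum_{i_1,\dots,i_N}e^{-\sum_jt_j\lambda_{i_j}}\Big(\int_{N_2}f^{i_1}\cdots f^{i_N}\Big)^2 \tag{4}$$
for all $t_j>0$. Both sides are Laplace transforms of positive measures on $[0,\infty)^N$, finite for all $t_j>0$. Such measures are determined by their transforms: multiply them by $e^{-\sum\lambda_j}$ to make them finite and push them forward by $s_j=e^{-\lambda_j}\in(0,1]$; the transforms at $t_j\in\{1,2,\dots\}$ then give all moments on $[0,1]^N$, and polynomials are dense in $C([0,1]^N)$. So the two measures agree. If the spectrum is simple, the atom at $(\lambda_{i_1},\dots,\lambda_{i_N})$ comes from exactly one index tuple, and $|\int e^{i_1}\cdots e^{i_N}|=|\int f^{i_1}\cdots f^{i_N}|$.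

For $k<N$ insert $N-k$ copies of the constants $e^0,f^0$. These are nonzero and equal up to sign, since $\mathrm{vol}(N_1)=\mathrm{vol}(M)/|H_1|=\mathrm{vol}(N_2)$. $\square$

Three things remain: to find such groups with $H_1,H_2$ not conjugate, to arrange simple spectrum, and to exclude isometries.

## 4. Even and odd vectors under $\mathbb F_2^N$

We want a group $E$ such that any $N-1$ of its elements have a common fixed point of a certain kind, while $E$ as a whole has none. In $E=\mathbb F_2^N$ any $N-1$ elements lie in an index-2 subgroup, so we build a fixed point for each index-2 subgroup.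

Let $W=\bigoplus_K\mathbb F_2[E/K]$, where $K$ runs over the index-2 subgroups of $E$. Thus $W$ has a basis arranged in pairs, one pair $E/K$ for each $K$, and $h\in E$ swaps the pair of $K$ if $h\notin K$ and fixes both its members if $h\in K$. Let $\pi:W\to\mathbb F_2$ be the sum of all coefficients, $V=\ker\pi$ the even vectors and $A=\pi^{-1}(1)$ the odd vectors. Let $G=V\rtimes E$ act on $W$ by $(v,h)w=v+hw$. As $\pi$ is $E$-invariant, $G$ preserves $V$ and $A$, and acts transitively on each. Fix $w_0\in A$ and put
$$H_1=\mathrm{Stab}(0)=\{0\}\times E,\qquad H_2=\mathrm{Stab}(w_0)=\{(w_0-hw_0,h):h\in E\},$$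
$$\varphi:H_1\to H_2,\qquad\varphi(0,h)=(w_0-hw_0,h).$$

For $N=2$ there are three index-2 subgroups $K_1,K_2,K_3$, each with one nonzero element, so $W=\mathbb F_2^6$ is made of three pairs, $|V|=32$ and $|G|=128$. A nonzero $h$ lies in exactly one $K_i$, so it swaps two pairs and fixes the third pointwise. It therefore fixes an odd vector, namely a single basis vector of that pair. But a vector fixed by all of $E$ has equal coefficients on each pair, so it is even.

**Lemma 4.** For $N\ge2$:

(a) $H_1$ and $H_2$ are not conjugate in $G$.

(b) For all $a_1,\dots,a_{N-1}\in H_1$ there is $t\in G$ with $\varphi(a_j)=ta_jt^{-1}$ for all $j$.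

(c) $\mathbb R[G/H_1]$ is a direct sum of pairwise non-isomorphic, absolutely irreducible real $G$-modules (irreducible also after extension of scalars to $\mathbb C$).

**Proof of (a).** $H_2$ fixes $w_0\in A$. If $H_1=gH_2g^{-1}$, then $H_1$ fixes $gw_0\in A$. But an $E$-fixed vector has each component in $\mathbb F_2[E/K]^E=\{0,\text{sum of the two basis elements}\}$, so $\pi=0$ on it.

**Proof of (b).** Let $a_j=(0,h_j)$. The $h_j$ generate a subgroup of dimension at most $N-1$, contained in some index-2 subgroup $K$. Every $h\in K$ fixes the basis vector $w_K=[K]\in\mathbb F_2[E/K]$, and $w_K\in A$. Put $v=w_0-w_K\in V$ and $t=(v,1)$. For $h\in K$,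
$$t(0,h)t^{-1}=(v-hv,h)=(w_0-hw_0-w_K+hw_K,h)=(w_0-hw_0,h)=\varphi(0,h).$$

**Proof of (c).** $G/H_1\cong V$ as a $G$-set, so $\mathbb R[G/H_1]$ is the space of real functions on $V$ with $(gf)(x)=f(g^{-1}x)$. It has the orthogonal basis of characters $\chi:V\to\{\pm1\}$. An element $v\in V\subset G$ sends $\chi$ to $\chi(\cdot-v)=\chi(v)\chi$, and $E$ permutes the characters. For an $E$-orbit $O\subset\hat V$ let $\rho_O=\mathrm{span}_{\mathbb R}O$; these are $G$-submodules with orthogonal sum $\mathbb R[G/H_1]$. Over $\mathbb C$, the $V$-weights of $\rho_O$ are the elements of $O$, each with multiplicity one. A $G$-submodule is a sum of weight lines, and $E$ permutes these transitively, so it is $0$ or everything. Hence $\rho_O$ is absolutely irreducible. Distinct orbits have different weights, so the modules are not isomorphic. $\square$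

Part (c) plays no role in the equality of products. It is what will make simple spectrum possible.

## 5. The covers and the metrics on the base

Let $G$ be generated by $m\ge2$ elements. Choose a closed connected $n$-manifold $B$ with $\pi_1(B)$ surjecting onto the free group $F_m$, hence onto $G$. For $n=2$ take a surface of genus $m$ (kill the $b_i$ in $\prod[a_i,b_i]=1$); for $n\ge3$ take $\#^m(S^1\times S^{n-1})$, whose fundamental group is $F_m$. The kernel of $\pi_1(B)\to G$ defines a connected regular cover $M\to B$ with deck group $G$. Lift metrics from $B$ to $M$, and put $N_i=M/H_i$ with covering $p_i:N_i\to B$ of degree $|G|/|H_i|$. Fix a metric $g_0$ on $B$ and write $g_u=e^ug_0$ for $u\in C^\infty(B)$. The factor $u$ lives on $B$, so one choice of $u$ changes $N_1$ and $N_2$ together and Lemma 3 applies throughout.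

**Lemma 5.** One can choose $g_0$ so that there is a nonempty open $\mathcal V\subset C^\infty(B)$ with $\mathrm{Isom}(B,g_u)$ trivial for all $u\in\mathcal V$.

**Proof for $n=2$.** Let $g_0$ be hyperbolic. If $\psi$ is an isometry of $g_u$, then $\psi^*g_0$ has curvature $-1$ and is conformal to $g_0$, say $\psi^*g_0=e^{2\theta}g_0$. The curvature equation is $e^{2\theta}=1-\Delta\theta$. At a maximum of $\theta$ we have $\Delta\theta\ge0$, so $e^{2\theta}\le1$ everywhere; at a minimum $\Delta\theta\le0$, so $e^{2\theta}\ge1$. Thus $\psi^*g_0=g_0$, and $\psi^*(e^ug_0)=e^ug_0$ gives $u\circ\psi=u$. The group $\mathrm{Isom}(B,g_0)$ is finite. For each $\psi\neq\mathrm{id}$ in it, $\{u:u\circ\psi=u\}$ is a closed linear subspace. It is proper: take $u$ with $u(x)=1$ and $u(\psi(x))=0$ at a point with $\psi(x)\ne x$. So its complement is open and dense, and $\mathcal V=\{u:u\circ\psi\ne u\ \ \forall\,\mathrm{id}\ne\psi\in\mathrm{Isom}(B,g_0)\}$, a finite intersection of open dense sets, is open and dense.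

**Proof for $n\ge3$.** Metrics with trivial isometry group form an open dense set (D. Ebin, *The manifold of Riemannian metrics*, Proc. Sympos. Pure Math. 15, 1970). Take such a $g_0$ and a small neighborhood $\mathcal V$ of $0$. $\square$

**Proposition 6.** The set of $u\in C^\infty(B)$ such that $(N_1,g_u)$ has simple spectrum is residual, hence dense.

This is the analytic heart of the matter, proved in Sections 7 and 8.

## 6. Proof of Theorem 1, given Proposition 6

By Proposition 6 there is $u\in\mathcal V$ such that $(N_1,g_u)$ has simple spectrum. Use $g_u$ from now on. By Lemma 4(b) and Lemma 3, $N_2$ is isospectral to $N_1$, so it has simple spectrum too, and the equality of Theorem 1 holds for all $k\le N$. It remains to show that $N_1$ and $N_2$ are not isometric. Suppose $\psi:N_1\to N_2$ is an isometry.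

**Step 1: $\psi$ descends to $B$.** Simple spectrum will force $\psi$ to respect the coverings. Let $b$ be a real eigenfunction of $(B,g_u)$ with eigenvalue $\mu$. Then $b\circ p_i$ is an eigenfunction on $N_i$, and by simplicity it spans the $\mu$-eigenspace. Now $b\circ p_2\circ\psi$ lies in the $\mu$-eigenspace of $N_1$ and has the same norm as $b\circ p_1$ (the covering degrees agree), so $b\circ p_2\circ\psi=\pm\,b\circ p_1$. If $p_1(x)=p_1(x')$, it follows that $b(p_2\psi(x))=b(p_2\psi(x'))$ for every such $b$. Eigenfunctions of $B$ separate points, so $p_2\psi(x)=p_2\psi(x')$. Hence $p_2\circ\psi=\psi_B\circ p_1$ for a map $\psi_B:B\to B$, a local isometry because $p_1$ and $p_2$ are. The same argument for $\psi^{-1}$ gives $\psi_B'$ with $p_1\circ\psi^{-1}=\psi_B'\circ p_2$. Then $\psi_B'\psi_Bp_1=\psi_B'p_2\psi=p_1$, so $\psi_B'\psi_B=\mathrm{id}$, and likewise $\psi_B\psi_B'=\mathrm{id}$. Thus $\psi_B\in\mathrm{Isom}(B,g_u)$.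

**Step 2: contradiction.** Since $u\in\mathcal V$, $\psi_B=\mathrm{id}$ and $p_2\circ\psi=p_1$, so $\psi$ is an isomorphism of connected coverings of $B$. The preimages of $H_1,H_2$ in $\pi_1(B)$ are then conjugate, hence $H_1,H_2$ are conjugate in $G$, contradicting Lemma 4(a). $\square$

## 7. A persistent multiple eigenvalue: the first-order conditions

We begin the proof of Proposition 6. Write $H=H_1$, $X=G/H$, and let $\mathbb R^X=\bigoplus_O\rho_O$ be the orthogonal decomposition of Lemma 4(c).

**Functions on $N_1$ as equivariant maps.** A function $f\in C^\infty(M/H)$, viewed as an $H$-invariant function on $M$, corresponds to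
$$F:M\to\mathbb R^X,\qquad F(x)(gH)=f(g^{-1}x).$$
This is well defined, and $F(g'x)(gH)=f(g^{-1}g'x)=(g'F(x))(gH)$, so $F$ is $G$-equivariant; conversely $f(x)=F(x)(H)$. The Laplacian acts componentwise. The pointwise inner product $\langle F,F'\rangle$ is $G$-invariant, that is, a function on $B$. Its value at a point of $B$ is the sum of $ff'$ over the fiber of $M/H\to B$, so $\int_{M/H}ff'=\int_B\langle F,F'\rangle=:(F,F')$. Multiplication by functions on $B$ and the projections to the $\rho_O$ preserve equivariance and commute with each other; the projections also commute with $\Delta$. Eigenspaces $E_\lambda$ are regarded as spaces of equivariant maps.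

**Reduction.** We reduce to excluding a multiple eigenvalue on an open set of $u$. Let $\lambda_j(u)$ be the ordered eigenvalues of $(M/H,g_u)$, continuous in $u$ by min-max. The set $U_k=\{u:\lambda_j(u)<\lambda_{j+1}(u),\ 0\le j\le k\}$ is open, and the set in Proposition 6 is $\bigcap_kU_k$. Since $C^\infty(B)$ is a Fréchet space, hence Baire, it suffices to prove that each $U_k$ is dense. If not, some nonempty open set is covered by the finitely many closed sets $\{\lambda_j=\lambda_{j+1}\}$, $j\le k$, so one of them has interior: for some $j$ there is a nonempty open $\mathcal U$ on which $\lambda_j(u)=\lambda_{j+1}(u)=:\lambda(u)$. As $M/H$ is connected, $\lambda_0=0<\lambda_1$, so $j\ge1$ and $\lambda(u)>0$. By continuity of the eigenvalues the multiplicity of $\lambda(u)$ is upper semicontinuous. Around a point of minimal multiplicity it is constant, so after shrinking $\mathcal U$ it is a constant $m\ge2$ on $\mathcal U$. (The letter $m$ now has this meaning.) We look for a contradiction.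

**Moving eigenfunctions.** To differentiate we need smooth families. Fix $u_0\in\mathcal U$, $v\in C^\infty(B)$, and put $u_t=u_0+tv$. Write $g,\Delta,\lambda,E_\lambda$ for the objects at $u_0$, and let integrals and norms be those of $g$ unless marked with $t$. Let $\Gamma\subset\mathbb C$ be a small circle about $\lambda$ enclosing no other eigenvalue of $\Delta$ on $M/H$. For small $|t|$, by continuity of the $\lambda_j$, no eigenvalue of $\Delta_{u_t}$ lies on $\Gamma$ and exactly $m$ lie inside, counted with multiplicity; since $\lambda(u_t)$ is inside with multiplicity $m$, it is the only one. So the Riesz projection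
$$\Pi_t=\frac1{2\pi i}\oint_\Gamma(z-\Delta_{u_t})^{-1}dz$$
has range $E_{\lambda(u_t)}$. For every $s\ge0$ the operator $\Delta_{u_t}:H^{s+2}\to H^s$ depends smoothly on $t$ in norm, and $\Delta_{u_t}-z$ is invertible for $z\in\Gamma$ by elliptic regularity; inversion is smooth, so $\Pi_t:H^s\to H^{s+2}$ is smooth in $t$. For $F\in E_\lambda$ put $F_t=\Pi_tF$, so $F_0=F$ and $t\mapsto F_t$ is smooth with values in $C^\infty$. Taking $F\ne0$, $\lambda(u_t)=(\Delta_{u_t}F_t,F)/(F_t,F)$ is smooth for small $t$. A dot denotes $d/dt|_{t=0}$.

**Variation formula.** Since $g_{u_t}=e^{tv}g$,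
$$\Delta_{u_t}f=e^{-tv}\big(\Delta f-t(\tfrac n2-1)\langle dv,df\rangle\big).$$
Differentiating $(\Delta_{u_t}-\lambda(u_t))F_t=0$ at $t=0$,
$$(\Delta-\lambda)\dot F=\lambda vF+(\tfrac n2-1)\langle dv,dF\rangle+\dot\lambda F .$$
Also $(\Delta-\lambda)(vF)=(\Delta v)F-2\langle dv,dF\rangle$. We use it to remove the gradient term: with $\kappa=\frac{n-2}4\ge0$ and $L=\lambda+\kappa\Delta$ on $C^\infty(B)$,
$$(\Delta-\lambda)(\dot F+\kappa vF)=(Lv)F+\dot\lambda F. \tag{5}$$
As $\lambda>0$ and $\kappa\ge0$, $L$ is a bijection of $C^\infty(B)$ (multiplication by $\lambda$ if $n=2$; elliptic and positive if $n\ge3$). So $w=Lv$ is an arbitrary smooth function on $B$.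

**Step 1: first-order conditions.** Pair (5) with $F'\in E_\lambda$. The left side gives $0$, so
$$\int_B(Lv)\langle F,F'\rangle=-\dot\lambda\,(F,F')\qquad\text{for all }v.$$
If $F,F'$ are orthonormal, the right side vanishes for all $v$, so $\langle F,F'\rangle\equiv0$. Taking $F'=F$ of norm one, $\int_B(Lv)|F|^2=-\dot\lambda$, and $\dot\lambda$ depends on $v$ only, so $|F|^2$ is the same function for all unit $F$. Expanding in an orthonormal basis of $E_\lambda$, there is $q\in C^\infty(B)$ with $\int_Bq=1$ and
$$\langle F,F'\rangle=(F,F')\,q\qquad\text{for all }F,F'\in E_\lambda. \tag{6}$$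
The same holds at every $u\in\mathcal U$, with some $q_u$ (and the inner product of $g_u$).

**Where first order stops.** If we could perturb by any function on $N_1$, the same computation with scalar functions would give $ff'\equiv0$ for orthogonal eigenfunctions, and unique continuation would finish at once. But we may only use functions pulled back from $B$, and then the fiber has been summed over: (6) says that the vectors $F(x),F'(x)$ are orthogonal of equal length, which is no contradiction in a space of dimension at least $2$. Indeed (6) can hold for an honest multiple eigenvalue. Let $M=\mathbb R/2\pi\mathbb Z$, let $\mathbb Z/3$ act on $M$ by $x\mapsto x+\frac{2\pi}3$ and on $\mathbb R^2$ by rotation through $\frac{2\pi}3$, and take $F=(\cos x,\sin x)$, $F'=(-\sin x,\cos x)$. Both are equivariant with eigenvalue $1$, $\langle F,F'\rangle=0$, $|F|=|F'|=1$. Here $F'=JF$, where $J$, rotation by $90^\circ$, commutes with the group; for every invariant metric $F\mapsto JF$ preserves the eigenspaces, so the multiplicity never goes away. This $\mathbb R^2$ is irreducible but not absolutely irreducible.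 So the proof must use Lemma 4(c), and it must extract from the persistence of the eigenvalue more than values at one point at a time.

## 8. Second order and the singularity of the Green function

Since (6) holds at every $u\in\mathcal U$, we may differentiate it. The derivative $\dot F$ contains the resolvent applied to $wF$, and if $w$ is concentrated near $y$, its value at $x$ is governed by a Green function, which for $x$ near $y$ is singular, multiplied by $\langle F(x),F(y)\rangle$ after pairing with $F(x)$. So differentiation brings in inner products at *two different* points.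

**Step 2: differentiating (6).** $E_\lambda$ is the orthogonal sum of its $\rho_O$-valued parts, and $m\ge2$. Choose $L^2$-orthonormal $F_1,F_2\in E_\lambda$ with $F_i$ valued in $\rho_{O_i}$ ($O_1=O_2$ allowed). By Step 1 at $u_t$,
$$\frac{|F_{1,t}|^2}{\|F_{1,t}\|_t^2}=q_{u_t}=\frac{|F_{2,t}|^2}{\|F_{2,t}\|_t^2}\quad\text{pointwise.}$$
At $t=0$ the numerators are $q$ and the denominators $1$, so the derivative of the $i$-th quotient is $2\langle F_i,\dot F_i\rangle$ minus a constant multiple of $q$. Hence $\langle F_1,\dot F_1\rangle-\langle F_2,\dot F_2\rangle$ is a constant multiple of $q$.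

Let $R$ be the reduced resolvent on equivariant maps: $(\Delta-\lambda)^{-1}$ on $E_\lambda^\perp$ and $0$ on $E_\lambda$. It is symmetric and preserves smoothness. Applying $R$ to (5), and using $RF_i=0$,
$$\dot F_i+\kappa vF_i=R(wF_i)+A_i,\qquad A_i\in E_\lambda,\quad w=Lv .$$
By (6), $\langle F_i,A_i\rangle$ is a constant multiple of $q$ and $\langle F_i,\kappa vF_i\rangle=\kappa vq$ for both $i$. Subtracting, for every $w\in C^\infty(B)$,
$$\langle F_1,R(wF_1)\rangle-\langle F_2,R(wF_2)\rangle=c(w)\,q$$
with a constant $c(w)$. Integrate over $B$: $\int_B\langle F_i,R(wF_i)\rangle=(RF_i,wF_i)=0$ and $\int_Bq=1$, so $c(w)=0$. Thus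
$$\langle F_1,R(wF_1)\rangle=\langle F_2,R(wF_2)\rangle\qquad\text{for all }w\in C^\infty(B). \tag{7}$$

**Step 3: localizing (7).** We compare $R$ with a local Green function. Let $D\subset B$ be a small geodesic ball with smooth boundary, evenly covered, with first Dirichlet eigenvalue $>\lambda$. Identify $D$ with a lift $\tilde D\subset M$. Let $\mathcal E(x,y)$ be the Dirichlet Green function of $\Delta-\lambda$ on $D$: it is symmetric, smooth off the diagonal, $\mathcal Eh(x)=\int_D\mathcal E(x,y)h(y)\,dy$ solves $(\Delta-\lambda)\mathcal Eh=h$, and in normal coordinates at $y_0$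
$$\mathcal E(x,y_0)=-\tfrac1{2\pi}\log|x|+O(1)\ (n=2),\qquad \mathcal E(x,y_0)=c_n|x|^{2-n}(1+o(1)),\ c_n\ne0\ (n\ge3). \tag{8}$$
For $h\in C_c^\infty(D,\mathbb R^X)$ let $\tilde h$ be its equivariant extension: $\tilde h(gx)=gh(x)$ for $x\in\tilde D$, and $0$ off $G\tilde D$. Put
$$Kh=(R\tilde h)|_{D}-\mathcal Eh .$$
$K$ is continuous from $C_c^\infty(D,\mathbb R^X)$ to $C^\infty(D,\mathbb R^X)$, so it has a matrix-valued distribution kernel $k$ on $D\times D$. *I claim that $k$ is smooth.* Let $\Pi$ be the orthogonal projection onto $E_\lambda$, with orthonormal basis $\{\Psi_a\}$. Since $(\Delta-\lambda)R\tilde h=\tilde h-\Pi\tilde h$,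
$$(\Delta-\lambda)Kh=h-\Pi\tilde h-h=-\Pi\tilde h=-\sum_a\Psi_a\int_D\langle h(y),\Psi_a(y)\rangle\,dy\quad\text{on }D .$$
So $(\Delta_x-\lambda)k$ is smooth. $K$ is symmetric, because $\int_D\langle Kh,h'\rangle=(R\tilde h,\tilde h')-\int_D\langle\mathcal Eh,h'\rangle$ and both $R$ and $\mathcal E$ are. Hence $(\Delta_y-\lambda)k$ is smooth too. So $(\Delta_x+\Delta_y-2\lambda)k$ is smooth on $D\times D$, and this operator is elliptic there, so $k$ is smooth.

Now let $w\in C_c^\infty(D)$. Then $wF_i$ is the equivariant extension of its restriction to $\tilde D$, and (7) at $x\in D$ reads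
$$\int_Dw(y)\Big[a(x,y)\mathcal E(x,y)+\langle F_1(x),k(x,y)F_1(y)\rangle-\langle F_2(x),k(x,y)F_2(y)\rangle\Big]dy=0,$$
$$a(x,y)=\langle F_1(x),F_1(y)\rangle-\langle F_2(x),F_2(y)\rangle .$$
As $w$ is arbitrary, the bracket vanishes for $y\ne x$. So $a(x,y)\mathcal E(x,y)$, defined for $x\ne y$, extends to a *smooth* function on $D\times D$.

**Step 4: $a\equiv0$ on $D\times D$.** A nonzero solution of the eigenvalue equation cannot smooth out the singularity of $\mathcal E$. Fix $y_0\in D$ and put $\alpha(x)=a(x,y_0)$. The components of $F_1,F_2$ satisfy the eigenvalue equation, so $(\Delta-\lambda)\alpha=0$ on $D$. Suppose $\alpha\not\equiv0$. By strong unique continuation $\alpha$ vanishes to a finite order $k$ at $y_0$ ($k$ is now an integer): in normal coordinates $\alpha=p(x)+O(|x|^{k+1})$ with $p\ne0$ a homogeneous polynomial of degree $k$. In these coordinates $-\Delta=\sum g^{ij}\partial_i\partial_j+\sum b^i\partial_i$ with $g^{ij}=\delta^{ij}+O(|x|^2)$ and $b^i$ smooth, so the equation gives $\sum\partial_i^2p=O(|x|^{k-1})$; the left side is homogeneous of degree $k-2$, so $p$ is harmonic for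 the Euclidean Laplacian. By (6), $\alpha(y_0)=|F_1(y_0)|^2-|F_2(y_0)|^2=0$, so $k\ge1$. Let $\beta$ be the smooth extension of $\alpha\,\mathcal E(\cdot,y_0)$.

*Case $n=2$.* By (8), $\beta=O(|x|^k|\log|x||)$. A smooth function with this bound has no Taylor terms of degree below $k$, so $\beta=O(|x|^k)$. But $\beta=-\frac1{2\pi}p(x)\log|x|+O(|x|^k)$, so $p(x)\log|x|=O(|x|^k)$, which is impossible along a ray where $p\ne0$.

*Case $n\ge3$.* By (8), $\beta=c_np(x)|x|^{2-n}+o(|x|^{k+2-n})$. If $k<n-2$, $\beta$ is unbounded along a ray where $p\ne0$, a contradiction. If $k\ge n-2$, then $\beta=O(|x|^{k+2-n})$, so by Taylor's formula $\beta=Q+O(|x|^{k+3-n})$ with $Q$ a homogeneous polynomial of degree $k+2-n$. Comparing along rays, $c_np=|x|^{n-2}Q$. To avoid odd powers of $|x|$, square: $c_n^2p^2=(|x|^2)^{n-2}Q^2$. The polynomial $|x|^2$ is irreducible in $\mathbb R[x_1,\dots,x_n]$: a product of two real linear forms would vanish at a nonzero vector. So it is prime, and as $n-2\ge1$ it divides $p$: $p=|x|^2\tilde p$ with $\deg\tilde p=k-2$. On the unit sphere $p=\tilde p$. The harmonic polynomial $p$ restricts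 to a spherical harmonic of degree $k$, which is orthogonal to restrictions of polynomials of degree $<k$. So $\int_{S^{n-1}}p^2=\int_{S^{n-1}}p\,\tilde p=0$ and $p=0$, a contradiction.

Since $y_0$ was arbitrary, $a\equiv0$ on $D\times D$.

**Step 5: from equal Gram kernels to a contradiction.** We now have
$$\langle F_1(x),F_1(y)\rangle=\langle F_2(x),F_2(y)\rangle\qquad(x,y\in\tilde D).$$
Equal inner products mean that $\sum c_jF_1(x_j)\mapsto\sum c_jF_2(x_j)$ is a well-defined linear isometry $\mathcal A:\mathrm{span}\,F_1(\tilde D)\to\mathrm{span}\,F_2(\tilde D)$, with $F_2=\mathcal AF_1$ on $\tilde D$.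

These spans are all of $\rho_{O_1}$ and $\rho_{O_2}$. Indeed, let $\ell\in\rho_{O_i}$ be orthogonal to $F_i(\tilde D)$. The function $\langle\ell,F_i\rangle$ satisfies the eigenvalue equation on $M$ and vanishes on an open set, hence on the connected $M$. But $\mathrm{span}\,F_i(M)$ is a nonzero $G$-invariant subspace of the irreducible $\rho_{O_i}$, so it is $\rho_{O_i}$, and $\ell=0$.

So $\mathcal A:\rho_{O_1}\to\rho_{O_2}$ is a bijective isometry, and by unique continuation for components $F_2=\mathcal AF_1$ on all of $M$. From
$$\mathcal A(gF_1(x))=\mathcal AF_1(gx)=F_2(gx)=gF_2(x)=g\mathcal AF_1(x)$$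
and the fact that $F_1(M)$ spans, $\mathcal A$ is $G$-equivariant. By Lemma 4(c), $O_1=O_2$, and by Schur's lemma for absolutely irreducible modules $\mathcal A$ is a real scalar; being an isometry, $\mathcal A=\pm1$. So $F_2=\pm F_1$, contradicting orthonormality.

Hence every $U_k$ is open and dense, and $\bigcap_kU_k$ is residual. This proves Proposition 6, and with it Theorem 1. $\square$

## 9. Products of all orders determine the manifold

We prove Theorem 2. Both manifolds are connected. By Weyl's law they have the same dimension $n$ and volume. Changing signs, which affects no absolute value, take $e^0=f^0>0$, the same constant. Let $p_t,p_t'$ be the heat kernels and $d,d'$ the distances. The plan: match points up to signs, find an open set where the signs can be fixed, and spread the matching with the wave equation.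

**Step 1: equality of two compact sets.** The products of all orders are the moments of a measure. Let $z:M\times M\to\mathbb R^{\mathbb N}$, $z_i(x,y)=e^i(x)e^i(y)$, a continuous map for the product topology, and let $\nu=z_*(dx\,dy)$; define $z',\nu'$ likewise on $M'$. The mixed moments are
$$\int z_{i_1}\cdots z_{i_k}\,d\nu=\Big(\int_Me^{i_1}\cdots e^{i_k}\Big)^2,$$
so by hypothesis $\nu$ and $\nu'$ have the same moments. Their finite-dimensional marginals are compactly supported, hence determined by moments (polynomials are dense in continuous functions on a compact set), and the marginals determine the measure. So $\nu=\nu'$. The support of $\nu$ is the compact set $z(M\times M)$, since an open set meeting it has nonempty open preimage, which has positive measure. Hence $z(M\times M)=z'(M'\times M')$.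

**Step 2: matching points up to signs.** Let $x\in M$. As $z(x,x)$ lies in $z'(M'\times M')$, there are $x',y'\in M'$ with $f^i(x')f^i(y')=e^i(x)^2$ for all $i$. Then $p'_t(x',y')=p_t(x,x)\to\infty$ as $t\to0$. Off the diagonal heat kernels tend to $0$, so $x'=y'$. Thus for every $x\in M$ there is $x'\in M'$ with $|f^i(x')|=|e^i(x)|$ for all $i$.

**Step 3: a smooth matching on an open set.** We make finitely many signs constant. First, for some $l$ the map $\mathbf f=(f^0,\dots,f^l)$ embeds $M'$ in $\mathbb R^{l+1}$. Indeed, the differentials of eigenfunctions span the cotangent spaces, so by compactness finitely many of them give an immersion, which separates distinct points of some neighborhood of the diagonal of $M'\times M'$; on the compact complement of this neighborhood finitely many further eigenfunctions separate the two points.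

For $s\in\{\pm1\}^{l+1}$ let $C_s$ be the set of $x\in M$ admitting $x'\in M'$ with $f^i(x')=s_ie^i(x)$ for $i\le l$ and $|f^i(x')|=|e^i(x)|$ for all $i$. By compactness of $M'$ each $C_s$ is closed, and by Step 2 these finitely many sets cover $M$. So some $C_s$ contains a nonempty connected open $U$. For $x\in U$ the point $x'=:\tau(x)$ is unique, as $\mathbf f$ is injective. Since $\mathbf f\circ\tau=(s_ie^i)_{i\le l}$ is smooth with values in the embedded submanifold $\mathbf f(M')$, $\tau:U\to M'$ is smooth. Also $(f^i\circ\tau)^2=(e^i)^2$ on $U$ for all $i$.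

**Step 4: $\tau$ is an isometry, and all signs can be fixed.** Let $x\in U$ with $e^i(x)\ne0$ for all $i$. Such points are dense: by unique continuation each zero set is closed and nowhere dense, and there are countably many. Near such an $x$, for each $i$ (the neighborhood may depend on $i$), $f^i\circ\tau=\pm e^i$ with constant sign. So at $x$
$$\tau^*\sum_ie^{-\lambda_it}df^i\otimes df^i=\sum_ie^{-\lambda_it}de^i\otimes de^i. \tag{9}$$
By the heat kernel expansion (Bérard–Besson–Gallot 1994), as $t\to0$,
$$\sum_ie^{-\lambda_it}de^i\otimes de^i\sim(4\pi t)^{-n/2}\frac1{2t}\,g,$$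
and likewise on $M'$. (The left side is the mixed second derivative $d_xd_yp_t$ on the diagonal; the leading term comes from $e^{-d^2/4t}$, as $d_xd_y(d^2)=-2g$ there.) Evaluating (9) on a tangent vector $\xi$ at $x$ and comparing leading terms, $|d\tau(\xi)|=|\xi|$. So $\tau^*g'=g$ at $x$, and by density on $U$. The dimensions agree, so we may shrink $U$, keeping it connected, so that $\tau:U\to U'=\tau(U)$ is an isometry onto an open set.

Now $f^i\circ\tau$ and $e^i$ both lie in $\ker(\Delta-\lambda_i)$ on $U$, and they agree up to a constant sign on some open subset, hence on $U$ by unique continuation. Changing signs of the $f^i$ ($f^0$ needs no change), we get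
$$f^i\circ\tau=e^i\quad\text{on }U\text{ for all }i. \tag{10}$$
The map $\mathbf f$ with the new signs is still an embedding.

**Step 5: wave equation and balls.** To leave $U$, let $T:L^2(M')\to L^2(M)$ be the unitary with $Tf^i=e^i$. It intertwines the Laplacians and their functions, maps real functions to real functions, and $T1=1$. If $\psi\in L^2(M')$ is supported in $U'$, then by (10) $\int_{M'}\psi f^i=\int_U(\psi\circ\tau)e^i$, so $T\psi=\psi\circ\tau$, extended by $0$. The aim of this step is that $T$ respects metric balls.

For open nonempty $W\subset U$ and $r>0$ put $B(W,r)=\{d(\cdot,W)<r\}$, and for $\mathcal F\in C_c^\infty((0,r)\times W)$ put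
$$u^{\mathcal F}(r)=\int_0^r\frac{\sin((r-s)\sqrt\Delta)}{\sqrt\Delta}\mathcal F(s)\,ds$$
(with $\sin(\sigma\sqrt\Delta)/\sqrt\Delta=\sigma$ on constants). *These functions form a dense subspace of $L^2(B(W,r))$.* They lie in it by finite propagation speed. Suppose $\phi\in L^2(B(W,r))$, extended by $0$, is orthogonal to all of them, and let
$$v(s)=\frac{\sin((r-s)\sqrt\Delta)}{\sqrt\Delta}\phi .$$
Then $v\in C(\mathbb R;H^1)\cap C^1(\mathbb R;L^2)$ solves $(\partial_s^2+\Delta)v=0$. Orthogonality says $\int_0^r\langle\mathcal F(s),v(s)\rangle ds=0$ for all $\mathcal F$, so $v=0$ on $(0,r)\times W$. As $v$ is odd about $s=r$, it vanishes on $(0,2r)\times W$. By Tataru's unique continuation theorem (D. Tataru, Comm. PDE 20 (1995), 855–884), $v$ vanishes on $\{d(x,W)+|s-r|<r\}$, an open set containing $\{r\}\times B(W,r)$. So $\phi=-\partial_sv(r)=0$ on $B(W,r)$, that is, $\phi=0$.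

On $M'$ use sources in $\tau W$. Since $T$ intertwines the wave operators and takes $\mathcal F(s)$, supported in $\tau W$, to $\mathcal F(s)\circ\tau$, it maps the solutions with sources in $\tau W$ onto those with sources in $W$. As $T$ is unitary, $T\,L^2(B'(\tau W,r))=L^2(B(W,r))$. Passing to orthogonal projections,
$$T\,1_{B'(\tau W,r)}\,T^{-1}=1_{B(W,r)}$$
as multiplication operators.

**Step 6: distance functions.** Integrating over $r$ turns balls into distances. We have $d(x,W)=\int_0^\infty(1-1_{B(W,r)}(x))\,dr$, where the integrand vanishes for large $r$, and the same on $M'$. Integrating matrix coefficients, $T$ conjugates multiplication by $d'(\cdot,\tau W)$ into multiplication by $d(\cdot,W)$. Let $W$ shrink to a point $z\in U$; then $\tau W$ shrinks to $\tau z$, and both distance functions converge uniformly. So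
$$T\,d'(\cdot,\tau z)\,T^{-1}=d(\cdot,z)\qquad(z\in U). \tag{11}$$

*The functions $d(\cdot,z)$, $z\in U$, separate points of $M$.* Let $d(x,z)=d(y,z)$ for all $z\in U$. If $x\in U$, take $z=x$ to get $y=x$. Otherwise take $z\in U$, a minimal unit-speed geodesic $\gamma$ from $z$ to $x$, and $z_1=\gamma(\epsilon)\in U$ with $0<\epsilon<d(x,z)$. Then
$$d(z,y)=d(z,x)=\epsilon+d(z_1,x)=d(z,z_1)+d(z_1,y).$$
So $\gamma|_{[0,\epsilon]}$ followed by a minimal geodesic from $z_1$ to $y$ is minimizing, hence a smooth geodesic. It has the initial direction and the length of $\gamma$, so it ends where $\gamma$ does: $y=x$. The same argument applies on $M'$ with $U'$.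

**Step 7: the isometry.** By Stone–Weierstrass, the functions $d(\cdot,z)$, $z\in U$, together with $1$ generate $C(M)$ as a closed algebra, and the functions $d'(\cdot,\tau z)$ with $1$ generate $C(M')$. The operator norm of multiplication by a continuous function is its sup norm. So by (11), conjugation by $T$ restricts to an isometric algebra isomorphism $C(M')\to C(M)$, and such an isomorphism is $a\mapsto a\circ\Phi$ for a homeomorphism $\Phi:M\to M'$. For $a\in C(M')$,
$$Ta=T(a\cdot1)=(TaT^{-1})\,T1=a\circ\Phi .$$
In particular $f^i\circ\Phi=e^i$ for all $i$. As $\mathbf f$ is an embedding and $\mathbf f\circ\Phi=(e^0,\dots,e^l)$ is smooth, $\Phi$ is smooth. Finitely many $e^i$ embed $M$, and $e^i\circ\Phi^{-1}=f^i$, so $\Phi^{-1}$ is smooth.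

Finally $T\Delta'=\Delta T$ gives $\Delta(a\circ\Phi)=(\Delta'a)\circ\Phi$ for all real $a\in C^\infty(M')$. Applying this to $a$ and $a^2$ and using $\Delta(a^2)=2a\Delta a-2|da|^2$ on both manifolds, $|d(a\circ\Phi)|^2=|da|^2\circ\Phi$ for all $a$. So $\Phi$ preserves the lengths of covectors, and $\Phi:M\to M'$ is an isometry. $\square$
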